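# Simple polygons up to similarity: an equivariant linear model for every $n$

## 1. The space of simple quadrilaterals

Draw a closed four-sided polygon without self-crossings, label its corners in counterclockwise order, and forget position, size and direction. What does the space of all such shapes look like? And what is left if we also forget which corner carries the first label, and do not distinguish a shape from its mirror image? For quadrilaterals both questions can be answered by hand. We fix the definitions for general $n$ first, since we need them all along.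

**Definition.** Let $n\ge 4$. A *simple $n$-gon* is an ordered $n$-tuple $p=(p_j)$ of points of $\mathbb C$, indices mod $n$, whose closed polygonal curve is a Jordan curve. Straight angles are allowed. Two are identified if they differ by $z\mapsto az+b$, $a\in\mathbb C^*$, $b\in\mathbb C$. The classes form an open subset of $\mathbb{CP}^{n-2}=\mathbb P(\mathbb C^n/\mathbb C(1,\dots,1))$. The classes of positively oriented (counterclockwise) polygons form $S(n)$, an analytic manifold of real dimension $2n-4$. The dihedral group $D_n$ acts on $S(n)$ by cyclic shifts of the labels, and by reversal of the labels composed with a reflection of the plane. The moduli space is $\mathcal M(n)=S(n)/D_n$.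

**Fourier coordinates.** Put $\omega=e^{2\pi i/n}$ and write
$$p_j=\sum_{k=0}^{n-1}c_k\,\omega^{jk},\qquad c_k=\frac1n\sum_j p_j\,\omega^{-jk}.$$
Translations change only $c_0$, so $[c_1:\dots:c_{n-1}]$ are homogeneous coordinates on $\mathbb{CP}^{n-2}$. The regular $n$-gon $p^{\mathrm{reg}}=(\omega^j)_j$ is the point with $c_k=0$ for $k\ne 1$. The signed area is
$$\mathrm{area}(p)=\tfrac12\,\mathrm{Im}\sum_j\overline{p_j}\,p_{j+1}=\frac n2\sum_k|c_k|^2\sin\frac{2\pi k}n. \tag{1}$$
The group $D_n$ is generated by $\sigma:(p_j)\mapsto(p_{j+1})$ and $\tau:(p_j)\mapsto(\overline{p_{-j}})$, that is,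
$$\sigma:\ c_k\mapsto\omega^kc_k,\qquad \tau:\ c_k\mapsto\overline{c_k}. \tag{2}$$
Hence every *real diagonal map* $c_k\mapsto\lambda_kc_k$, $\lambda_k\in\mathbb R$, commutes with $D_n$. On $\{c_1\ne0\}$ we use the chart
$$z_l=i\,c_{n-l}/c_1,\qquad 1\le l\le n-2,$$
centered at $p^{\mathrm{reg}}$. By (2), $\sigma^{-1}$ acts by $z_l\mapsto\omega^{l+1}z_l$. Since $i\,\overline{c_{n-l}/c_1}=i\,\overline{(-iz_l)}=-\overline{z_l}$, $\tau$ acts by $z_l\mapsto-\overline{z_l}$, and so $\sigma\tau$ acts by $z_l\mapsto-\omega^{-(l+1)}\overline{z_l}$. Thus $\sigma^{-1}$ and $\sigma\tau$ act in the chart as the maps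
$$\Sigma(z)=(e^{4\pi i/n}z_1,e^{6\pi i/n}z_2,\dots,e^{2\pi i(n-1)/n}z_{n-2}),$$
$$T(z)=-(e^{-4\pi i/n}\overline z_1,e^{-6\pi i/n}\overline z_2,\dots,e^{-2\pi i(n-1)/n}\overline z_{n-2}),$$
and $D_n$ acts as the group $\Gamma=\langle\Sigma,T\rangle$ of real orthogonal maps. This group has order $2n$: $\Sigma$ has order $n$ (look at the last coordinate), $T$ is antilinear, $T^2=1$ and $T\Sigma T=\Sigma^{-1}$. So $\Gamma\cong D_n$.

**Cones.** For a space $X$, the open cone is $C(X)=\big(X\times(0,1]\big)/(X\times\{1\})$. For instance, $C(\mathbb S^1)$ is an open disk.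

**Lemma 1.** Let a finite group $G$ act on $\mathbb R^d$ by orthogonal maps. Then $\mathbb R^d/G\cong C(\mathbb S^{d-1}/G)$.

*Proof.* The map $\mathbb S^{d-1}\times(0,1]\to\mathbb R^d$, $(x,t)\mapsto-\log(t)\,x$, is continuous and surjective. It is proper, since the preimage of the ball of radius $\rho$ is $\mathbb S^{d-1}\times[e^{-\rho},1]$. A proper map to a locally compact Hausdorff space is closed, so this is a quotient map. Composed with $\mathbb R^d\to\mathbb R^d/G$ it is a quotient map which identifies $(x,t)$ with $(x',t')$ exactly when $t=t'=1$, or $t=t'$ and $x'\in Gx$. The composition $\mathbb S^{d-1}\times(0,1]\to(\mathbb S^{d-1}/G)\times(0,1]\to C(\mathbb S^{d-1}/G)$ has the same fibers. It is a quotient map too, since its first arrow is open. Two quotient maps with the same fibers have homeomorphic targets. $\square$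

**Now take $n=4$.** Here $\omega=i$. Translate so that $c_0=0$ and put
$$u=c_1+c_3,\quad w=i(c_1-c_3),\qquad p_0=c_2+u,\quad p_1=-c_2+w,\quad p_2=c_2-u,\quad p_3=-c_2-w .$$
By (1) the area is $2(|c_1|^2-|c_3|^2)$. Also $\mathrm{Im}(\bar uw)=\mathrm{Re}\big((\overline{c_1}+\overline{c_3})(c_1-c_3)\big)=|c_1|^2-|c_3|^2$. So the area is positive exactly when $(u,w)$ is a positively oriented real basis of $\mathbb C$. In that case write $2c_2=xu+yw$ with $x,y\in\mathbb R$, and put $N=\min(|x|,|y|)$.

**Proposition 2.** $S(4)=\{[c_1:c_2:c_3]:\ |c_1|>|c_3|,\ N<1\}$.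

*Proof.* Let the area be positive. Translate by $c_2$, then apply the real linear map with $u\mapsto(1,0)$, $w\mapsto(0,1)$. The polygon becomes
$$p_0=(x+1,y),\quad p_1=(0,1),\quad p_2=(x-1,y),\quad p_3=(0,-1),$$
and simplicity is unchanged. If $|x|<1$, then $p_0$ lies strictly to the right and $p_2$ strictly to the left of the line $X=0$ through $p_1,p_3$. The two edges at $p_0$ are two sides of a nondegenerate triangle, so they meet only at $p_0$; likewise at $p_2$. A right edge and a left edge can meet only on $X=0$, hence only at $p_1$ or $p_3$. So the polygon is simple. If $|y|<1$, use in the same way the line $Y=y$ through $p_0,p_2$, which has $p_1$ above and $p_3$ below.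

If $|x|,|y|\ge1$, then reflections in the coordinate axes (which change $x$ or $y$ to its negative and reverse the cyclic order) reduce to $x,y\ge1$. If $x=1$, then $p_2=(0,y)$ and $p_1\in[p_3,p_2]$. If $x>1$, compare over $X\in[0,x-1]$ the heights of $[p_3,p_2]$ and $[p_1,p_0]$: at $X=0$ they are $-1<1$, and at $X=x-1$ they are $y$ and $1+(y-1)\frac{x-1}{x+1}\le y$. So the nonadjacent edges $[p_2,p_3]$, $[p_0,p_1]$ meet. In both cases the polygon is not simple. $\square$

For fixed $z_1=ic_3/c_1$ in the unit disk, the allowed $z_2=ic_2/c_1$ form an open cross, $\{|x|<1\}\cup\{|y|<1\}$. A cross is star-shaped, and that is all we need.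

**Proposition 3.** There is a homeomorphism $S(4)\to\mathbb C^2$ that intertwines $D_4$ with $\Gamma$. Hence $\mathcal M(4)\cong\mathbb C^2/\Gamma\cong C(\mathbb S^3/\Gamma)$.

*Proof.* On $S(4)$ we have $|z_1|<1$. The numbers $x,y$, hence $N=N(z_1,z_2)$, depend continuously on $(z_1,z_2)$, $|z_1|<1$, and $N(z_1,tz_2)=tN(z_1,z_2)$ for $t\ge0$. Put
$$\Phi(z_1,z_2)=\Big(\frac{z_1}{1-|z_1|},\ \frac{z_2}{1-N(z_1,z_2)}\Big).$$
If $\zeta_2=z_2/(1-N(z_1,z_2))$ then $1+N(z_1,\zeta_2)=1/(1-N(z_1,z_2))$. So $\Phi$ has the continuous inverse $z_1=\zeta_1/(1+|\zeta_1|)$, $z_2=\zeta_2/(1+N(z_1,\zeta_2))$.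

For equivariance we need $N$ to be $D_4$-invariant. Under $\sigma$, $(u,w,c_2)$ becomes $(w,-u,-c_2)$, so $(x,y)$ becomes $(-y,x)$. Under $\tau$, $u'=\bar u$ and $w'=i(\overline{c_1}-\overline{c_3})=-\bar w$, so $(x,y)$ becomes $(x,-y)$. Since $N$ is invariant and $D_4$ multiplies each $z_l$ or $\overline{z_l}$ by a unit number, $\Phi$ is equivariant. Now use Lemma 1. $\square$

In words: first shrink $c_2$, then shrink $c_3$. Both are motions by real diagonal maps, so symmetry is automatic. What changes with more vertices?

## 2. The statement for $n$ vertices, and a crescent pentagon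

Linearizing the $D_n$-action around the regular $n$-gon shows, as is known, that it has a neighborhood in $\mathcal M(n)$ homeomorphic to $C(\mathbb S^{2n-5}/\langle\Sigma,T\rangle)$. In "Moduli space of simple polygons", arXiv:2303.15406 (2023), by Ahtziri González and Manuel Sedano-Mendoza, which is the source of the problem, one finds the conjecture that all of $\mathcal M(n)$ is homeomorphic to this cone. We prove that it is.

**Theorem A.** Let $n\ge4$ and let $\Gamma=\langle\Sigma,T\rangle$ act linearly on $\mathbb C^{n-2}$. There is a diffeomorphism $\mathbb C^{n-2}\to S(n)$ that intertwines the $\Gamma$-action with the $D_n$-action. Consequently $\mathcal M(n)\cong\mathbb C^{n-2}/\Gamma\cong C(\mathbb S^{2n-5}/\Gamma)$.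

**Theorem B.** (1) Let $H\le D_n$ contain exactly $m$ shifts (including the identity), and put $d_1=n-2$ and $d_m=\frac nm-1$ for $m\ge2$. Then $S(n)^H$ is diffeomorphic to a real vector space, of dimension $2d_m$ if $H$ consists of shifts and of dimension $d_m$ otherwise. Also $S(n)/H$ is homeomorphic to the open cone $C(\mathbb S^{2n-5}/H)$. (2) $\mathcal M(4)\cong\mathbb R^4$. For $n\ge5$, $\mathcal M(n)$ is not a topological manifold.

A sensible first attempt is to copy the case $n=4$: use diagonal maps to shrink $c_2,\dots,c_{n-2}$ relative to $c_1$ and $c_{n-1}$, then shrink $c_{n-1}$. For the first half there is a natural choice,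
$$M_s=I+s\Delta,\quad(\Delta p)_j=p_{j+1}-2p_j+p_{j-1},\qquad M_s:\ c_k\mapsto\Big(1-4s\sin^2\frac{\pi k}n\Big)c_k, \tag{3}$$
which moves each vertex toward the midpoint of its neighbors. For $n=4$ and $0\le s<\frac14$ it fixes $z_1$ and multiplies $z_2$ by $\frac{1-4s}{1-2s}\in(0,1]$. By Proposition 2 it maps $S(4)$ into itself. For $n=5$ this fails.

**Example 4 (crescents).** For $d>0$ let
$$p_0=-1,\quad p_1=8-di,\quad p_2=-\tfrac d{10}i,\quad p_3=\tfrac d{10}i,\quad p_4=8+di.$$
The curve is symmetric in the real axis. In the lower half-plane, at the points $a-ib$ with $0\le b\le d$, one arc is $a=-1+9b/d$. The other is $a=0$ for $b\le\frac d{10}$, followed by the segment from $(a,b)=(0,\frac d{10})$ to $(8,d)$. The second minus the first is $1$ at $b=0$, $\frac1{10}$ at $b=\frac d{10}$ and $0$ at $b=d$, and it is piecewise affine. So the arcs meet only at $p_1$, and the pentagon is simple. Its area by (1) is $\frac12(d-0.8d+0-0.8d+d)=0.2\,d>0$, so it lies in $S(5)$.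

*It leaves $S(5)$ under $M_s$.* At $s=\frac1{10}$ the vertex $p_0$ moves to $-1+\frac1{10}\cdot18=0.8$, while $p_2,p_3$ move to $0.8\mp0.17\,di$. So the image of $p_0$ lies on the edge joining the images of $p_2$ and $p_3$.

*For one value of $d$, no diagonal map helps.* We compute
$$5c_1=\sum_jp_j\omega^{-j}=-1+16\cos72^\circ-2d\sin72^\circ-\tfrac d5\sin144^\circ,$$
which vanishes for $d=(16\cos72^\circ-1)/(2\sin72^\circ+\frac15\sin144^\circ)$. This is positive because $\cos72^\circ>0.3$. For this $d$ the pentagon has $c_1=0$, which every diagonal map preserves. It can never come near $p^{\mathrm{reg}}$.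

So two things are lost: $S(n)$ has no explicit description, and linear motions let vertices run into edges. The crescent has to be *opened* first, by a motion in which no two vertices approach each other. The program is:

1. push compact subsets of $S(n)$ close to the convex polygons, by a vector field built from motions that do not decrease any distance between vertices (Sections 3 and 4);
2. move compact sets of convex polygons to the regular one, by the linear motions above, which do work there (Section 5);
3. assemble the resulting diffeomorphisms, one for each compact set, into one diffeomorphism, by an equivariant version of Brown's monotone union argument (Section 6).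

**Notation.** $\langle a,b\rangle=\mathrm{Re}(\bar ab)$; $U_r=\{|z|<r\}$ and $\overline U_r=\{|z|\le r\}$ in the chart. We fix $\varepsilon\in(0,1)$ with $\overline U_\varepsilon\subset S(n)$. For $p\in S(n)$ the interior angle at $p_i$ is
$$\theta_i=\arg\frac{p_{i-1}-p_i}{p_{i+1}-p_i}\in(0,2\pi).$$
By simplicity the quotient is never in $[0,\infty)$, so $\theta_i$ is smooth. Let $\mathrm{Conv}\subset S(n)$ be the closed set of polygons with all $\theta_i\le\pi$. Recall that a simple polygon with all interior angles $\le\pi$ bounds a convex region.

## 3. Infinitesimal expansive motions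

**Lemma 5.** Let $q_1,\dots,q_m$ be the vertices of a simple polygon $P$ with no interior angle equal to $\pi$ and at least one interior angle $>\pi$ (so $m\ge4$). There are $v_i\in\mathbb R^2$ with $\langle v_i-v_j,q_i-q_j\rangle=0$ for adjacent $i,j$ and $>0$ for nonadjacent $i\ne j$.

Such $v$ is an *infinitesimal expansive motion*: to first order, edge lengths stay and all other distances between vertices grow. Its existence is the single-cycle case of the theorem of Connelly–Demaine–Rote; we give a full proof.

*Example.* For the dart $(1,2),(0,1),(-1,2),(0,-1)$ take $v=(3,-1),(0,2),(-3,-1),(0,0)$. On the edges from $(1,2)$ to $(0,1)$ and to $(0,-1)$ we get $\langle(3,-3),(1,1)\rangle=0$ and $\langle(3,-1),(1,3)\rangle=0$, and the other two edges follow by symmetry. On the nonadjacent pairs we get $\langle(6,0),(2,0)\rangle=12$ and $\langle(0,2),(0,2)\rangle=4$.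

*The reflex angle is needed.* For the square $(\pm1,0),(0,\pm1)$ give each edge the weight $w=1$ and each diagonal $w=-1$. Then $\sum_jw_{ij}(q_i-q_j)=0$ at each vertex: at $(1,0)$ it reads $(1,-1)+(1,1)-(2,0)=0$. Pairing with $v$ gives $\sum_{i<j}w_{ij}\langle v_i-v_j,q_i-q_j\rangle=0$. So if the edges contribute $0$, the two diagonals contribute opposite amounts, and they cannot both be positive. These weights are a *self-stress*. The proof shows that a reflex angle excludes self-stresses of the wrong sign.

*Proof of Lemma 5.* Suppose there is no such $v$.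

**Step 1 (dualize: turn nonexistence into a self-stress).** Motzkin's transposition theorem says: if there is no $x$ with $A_\alpha x>0$ for all $\alpha$ in a nonempty finite family of linear functionals and $B_\beta x=0$ for all $\beta$ in another, then $\sum_\alpha w_\alpha A_\alpha+\sum_\beta w_\beta B_\beta=0$ for some real numbers with all $w_\alpha\ge0$, not all $w_\alpha$ zero. We apply it to the functionals $v\mapsto\langle v_i-v_j,q_i-q_j\rangle$, strict for nonadjacent pairs. Reading off the coefficient of $v_i$, we get reals $w_{ij}=w_{ji}$ with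
$$\sum_jw_{ij}(q_i-q_j)=0\ \text{ for all } i,\qquad w_{ij}\ge0\text{ for nonadjacent pairs, not all of these zero.}$$

**Step 2 (encode the equilibrium as a differential equation).** Let $t_{ij}=\frac{q_j-q_i}{|q_j-q_i|}$, let $\nu_{ij}$ be a unit vector orthogonal to $t_{ij}$, and define the symmetric-matrix-valued measure
$$\Xi=\sum_{i<j}w_{ij}\,|q_i-q_j|\;t_{ij}\otimes t_{ij}\;\mathcal H^1|_{[q_i,q_j]} .$$
For a smooth compactly supported field $\varphi$, integrating $\langle t_{ij},D\varphi\,t_{ij}\rangle=\frac{d}{dt}\langle t_{ij},\varphi\rangle$ along each segment gives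
$$\int\Xi:D\varphi=\sum_{i<j}w_{ij}\langle q_j-q_i,\varphi(q_j)-\varphi(q_i)\rangle=\sum_i\Big\langle\varphi(q_i),\sum_jw_{ij}(q_i-q_j)\Big\rangle=0 .$$
So $\partial_1\Xi_{a1}+\partial_2\Xi_{a2}=0$ for $a=1,2$, in the sense of distributions.

**Step 3 (pass to a potential $h$).** By the Poincaré lemma for distributions there are $a_1,a_2$ with $\partial_1a_i=-\Xi_{i2}$, $\partial_2a_i=\Xi_{i1}$. Outside a large disk their gradients vanish, so they are constant there, and we subtract the constants. Now $a_1,a_2$ have compact support. Since $\partial_1a_1+\partial_2a_2=-\Xi_{12}+\Xi_{21}=0$, there is in the same way a compactly supported $h$ with $\partial_1h=-a_2$, $\partial_2h=a_1$. Then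
$$D^2h=\begin{pmatrix}\Xi_{22}&-\Xi_{12}\\-\Xi_{12}&\Xi_{11}\end{pmatrix}=\sum_{i<j}w_{ij}\,|q_i-q_j|\;\nu_{ij}\otimes\nu_{ij}\;\mathcal H^1|_{[q_i,q_j]}. \tag{4}$$

*Example.* For the stress of the square above, $h=\max(0,1-|x|-|y|)$, a pyramid. Across each axis the slope jumps by $-2=w\cdot(\text{length }2)$, and across each edge the normal slope goes from $-\sqrt2$ to $0$, a jump of $\sqrt2=w\cdot(\text{length }\sqrt2)$. Positive weights are valleys of the graph, negative weights are ridges.

**Step 4 (describe $h$).** Let $\Lambda$ be the union of all segments $[q_i,q_j]$. The first derivatives of $h$ have measures as derivatives, so they are $BV_{loc}$ functions. They are constant on each of the finitely many components of $\mathbb R^2\setminus\Lambda$, and $\Lambda$ is a null set. So the gradient of $h$ is bounded: $h$ is Lipschitz, and affine on each component of $\mathbb R^2\setminus\Lambda$. Three facts follow.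

(i) *$h$ is convex on every disk disjoint from $P$.* There only nonadjacent pairs contribute to (4), so $D^2h\ge0$.

(ii) *$h$ is convex on each edge of $P$.* Let $t$ be the direction of the edge. In a small disk around a point of the open edge, that edge contributes $0$ to $\partial_t^2h=t^{\mathsf T}D^2h\,t$, because its $\nu$ is orthogonal to $t$. No other edge of $P$ meets the disk, and the nonadjacent pairs contribute $\ge0$. So $\partial_t^2h\ge0$, and the continuous function $h$ is convex along lines parallel to $t$ in the disk. Hence $h$ is locally convex on the open edge, and by continuity convex on the closed edge.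

(iii) *Near a vertex $q$, $h$ is conical.* The segments of $\Lambda$ that do not contain $q$ stay away from $q$, so near $q$ the set $\Lambda$ consists of radii, and $h$ is affine between consecutive ones. So $h(q+re^{i\theta})=h(q)+r\phi(\theta)$ for small $r$, with $\phi$ continuous and $\phi''=-\phi$ off finitely many angles $\vartheta_i$. Since $\nabla h=\phi\,e_r+\phi'e_\theta$, the jump $J_i$ of $\phi'$ at $\vartheta_i$ is the jump of the slope of $h$ across that radius. If the radius does not lie on an edge of $P$, then $J_i\ge0$ by (i).

**Step 5 (two rules by which the maximum set spreads).** Let $h_{\max}=\max h\ge0$ and $Z=\{h=h_{\max}\}$. Let $\Omega$ and $\mathrm{Ext}$ be the interior and exterior of $P$.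

(a) *$Z\cap\Omega$ is $\emptyset$ or $\Omega$, and $Z\cap\mathrm{Ext}$ is $\emptyset$ or $\mathrm{Ext}$.* It is relatively closed. It is open, because a convex function on a disk that attains its maximum at the center is constant; use (i). Both regions are connected.

(b) *If a vertex $q$ lies in $Z$, then $h=h_{\max}$ near $q$ on the sector of angle $>\pi$ at $q$.* As no angle is $\pi$, exactly one of the two sectors at $q$, the interior or the exterior one, has angle $>\pi$. Let it be $(\alpha_0,\alpha_1)$. As $q\in Z$, we have $\phi\le0$. Let $\alpha\in[\alpha_0,\alpha_1-\pi]$. Integrate $0=(\phi''+\phi)\sin(\theta-\alpha)$ by parts on each piece of $[\alpha,\alpha+\pi]$, using that $\phi'\sin(\theta-\alpha)-\phi\cos(\theta-\alpha)$ is a primitive. At the endpoints the sine vanishes and the cosine is $1$ and $-1$; at $\vartheta_i$ the two one-sided values of $\phi'$ leave $-J_i\sin(\vartheta_i-\alpha)$. The result is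
$$\phi(\alpha)+\phi(\alpha+\pi)=\sum_{\vartheta_i\in(\alpha,\alpha+\pi)}J_i\sin(\vartheta_i-\alpha)\ \ge0 ,$$
because no radius in the open sector lies on an edge of $P$. As $\phi\le0$, we get $\phi(\alpha)=\phi(\alpha+\pi)=0$, and $J_i=0$ for every $\vartheta_i\in(\alpha,\alpha+\pi)$. As $\alpha$ varies, these intervals cover $(\alpha_0,\alpha_1)$. So no $J_i$ in the sector is nonzero, and $\phi$ is a single sinusoid there. It vanishes on $[\alpha_0,\alpha_1-\pi]$, an interval of positive length, so $\phi\equiv0$ on the sector.

**Step 6 (reach the contradiction).**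

*Case $h_{\max}>0$.* As $h=0$ far away, (a) gives $Z\cap\mathrm{Ext}=\emptyset$. If $\Omega\subset Z$, then $P\subset Z$ by continuity. Interior angles sum to $(m-2)\pi$, so some vertex has interior angle $<\pi$. Its exterior sector has angle $>\pi$, and (b) gives points of $Z$ in $\mathrm{Ext}$, a contradiction. Otherwise $\emptyset\ne Z\subset P$. If a point of $Z$ is inside an edge, the convex function $h$ on that edge attains its maximum inside and is constant, so $Z$ contains a vertex in any case. Then (b) gives points of $Z$ in $\Omega\cup\mathrm{Ext}$, a contradiction.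

*Case $h_{\max}=0$.* As $h=0$ far away, $\mathrm{Ext}\subset Z$, so $P\subset Z$. At a vertex with interior angle $>\pi$, rule (b) gives points of $Z$ in $\Omega$, so $\Omega\subset Z$ by (a), and $h\equiv0$. But some nonadjacent pair has $w_{ij}>0$. The segment $[q_i,q_j]$ is not contained in $P$: otherwise it would be one of the two arcs of $P$ from $q_i$ to $q_j$, and since there are no straight vertices this arc would be a single edge. In a small disk around a point of $[q_i,q_j]\setminus P$, all contributions in (4) are $\ge0$ and one is nonzero, contradicting $D^2h=0$. $\square$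

The reflex vertex is used exactly once, in the last case. For the square, the negative of the pyramid is a potential with weight $+1$ on the diagonals, its maximum is $0$, and no vertex carries $Z$ into $\Omega$.

## 4. Pushing compact sets toward the convex polygons

We turn Lemma 5 into a flow on $S(n)$. It needs one function that keeps the flow away from non-simple polygons and another that measures nonconvexity. Let $\ell$ be the perimeter, and for $i\notin\{j,j+1\}$ put
$$\delta_{ij}=|p_i-p_j|+|p_i-p_{j+1}|-|p_j-p_{j+1}|.$$
This is $>0$ on $S(n)$, since $p_i\notin[p_j,p_{j+1}]$. Define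
$$E=\ell\sum_{i\notin\{j,j+1\}}\frac1{\delta_{ij}},\qquad R=\sum_i\chi_0(\theta_i-\pi),\qquad \chi_0(x)=e^{-1/x}\ (x>0),\quad\chi_0(x)=0\ (x\le0).$$
Both are smooth and invariant under similarities and $D_n$. Moreover $R\ge0$, $\{R=0\}=\mathrm{Conv}$, and $R=0$ near $p^{\mathrm{reg}}$, where all $\theta_i<\pi$.

**Lemma 6.** $S_c:=\{E\le c\}$ is a compact subset of $S(n)$ for every $c$.

*Proof.* Take a sequence in $S_c$, normalized to have centroid $0$ and $\ell=1$. It is bounded, so a subsequence converges in $\mathbb C^n$ to some $p$ with $\ell(p)=1$. Each $\delta_{ij}\ge1/c$ along the sequence, hence also at $p$. So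
$$p_i\notin[p_j,p_{j+1}]\quad\text{whenever } i\notin\{j,j+1\}. \tag{5}$$
We check that $p$ is simple. *Consecutive vertices differ:* $p_j=p_{j+1}$ would put $p_j$ on $[p_{j+1},p_{j+2}]$, against (5). *Adjacent edges meet only at their common vertex:* otherwise they leave it in the same direction, and the far endpoint of the shorter one lies on the other, against (5). *Nonadjacent edges do not meet:* by (5) no endpoint of one lies on the other, so they would meet at relative interior points and would not be collinear. Then they cross transversally, and so would the approximating polygons, which is impossible. So $p$ is simple. Its signed area is $\ge0$ as a limit, and nonzero, so $p\in S(n)$, and $E(p)\le c$ by continuity. $\square$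

**Lemma 7.** At each $p\in S(n)\setminus\mathrm{Conv}$ there is a tangent vector $v$ with $dE(v)<0$ and $dR(v)<0$.

*Proof.* **Step 1 (extend the expansive motion to straight vertices).** Delete the vertices of angle $\pi$. The remaining $m$ vertices, the *corners*, form a polygon as in Lemma 5. Take $v$ from Lemma 5 at the corners, and extend it affinely along the sides to the deleted vertices. For points $x,y$ of the polygon let $Q(x,y)=\langle v_x-v_y,x-y\rangle$, so that $2Q(p_i,p_j)$ is the derivative of $|p_i-p_j|^2$ along $v$. Let $x=(1-s)a+sb$ and $y=(1-t)c+td$ lie on the sides $[a,b]$ and $[c,d]$. Then $Q(x,y)$ is a polynomial of degree $\le2$ in $(s,t)$. Its $s^2$ and $t^2$ coefficients are $\langle v_b-v_a,b-a\rangle=0$ and $\langle v_d-v_c,d-c\rangle=0$. So it is bi-affine, and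
$$Q(x,y)=(1-s)(1-t)Q(a,c)+(1-s)t\,Q(a,d)+s(1-t)Q(b,c)+st\,Q(b,d). \tag{6}$$
The four corner values are $\ge0$. Hence $Q(p_i,p_j)\ge0$ for all $i,j$, and $Q=0$ for two points on a common side.

**Step 2 ($E$ decreases).** Each edge lies in a side, so edge lengths and $\ell$ are stationary, and every $\delta_{ij}$ has derivative $\ge0$. Since $m\ge4$, there are nonadjacent corners $p_i,p_j$. For them $Q(p_i,p_j)>0$, and $i\notin\{j,j+1\}$, so $\delta_{ij}$ has positive derivative. Thus $dE(v)=-\ell\sum\dot\delta_{ij}/\delta_{ij}^2<0$.

**Step 3 ($R$ decreases).** Let $\theta_i>\pi$, so $b=p_i$ is a corner. Let $a,c$ be the corners before and after it; they are distinct and nonadjacent since $m\ge4$. Write $p_{i-1}=(1-s)a+sb$ with $s<1$ and $p_{i+1}=(1-t)b+tc$ with $t>0$. By (6), $Q(p_{i-1},p_{i+1})=(1-s)t\,Q(a,c)>0$, since $Q(a,b)=Q(b,b)=Q(b,c)=0$. With the stationary edge lengths $\ell_{i-1},\ell_i$ at $p_i$, this says that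
$$|p_{i-1}-p_{i+1}|^2=\ell_{i-1}^2+\ell_i^2-2\ell_{i-1}\ell_i\cos\theta_i$$
has positive derivative, i.e. $\sin\theta_i\,\dot\theta_i>0$. As $\theta_i\in(\pi,2\pi)$, we get $\dot\theta_i<0$. Angles $\le\pi$ contribute nothing to $dR$, and at least one angle is $>\pi$. So $dR(v)=\sum_{\theta_i>\pi}\chi_0'(\theta_i-\pi)\dot\theta_i<0$. $\square$

**The field $V$.** Extend each such $v$ to a smooth field near $p$. The two strict inequalities persist nearby, and they are preserved by convex combinations. A partition of unity on $S(n)\setminus\mathrm{Conv}$, followed by averaging over $D_n$ (which preserves $E$, $R$ and $\mathrm{Conv}$), gives a smooth $D_n$-equivariant field $V$ on $S(n)\setminus\mathrm{Conv}$ with $dE(V)<0$ and $dR(V)<0$.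

**Proposition 8.** Let $N\subset S(n)$ be open with $N\supset\mathrm{Conv}\cap S_c$. There is a $D_n$-equivariant diffeomorphism $a$ of $S(n)$, equal to the identity near $p^{\mathrm{reg}}$, with $a(S_c)\subset N$.

*Proof.* **Step 1 (cut off $V$ so that its flow exists for all time).** The set $S_c\setminus N$ is compact and disjoint from $\mathrm{Conv}$, so $R\ge\delta$ on it for some $\delta>0$. Let $\eta,\beta$ be smooth with values in $[0,1]$, with $\eta=0$ on $[0,\frac\delta2]$ and $\eta=1$ on $[\delta,\infty)$, $\beta=1$ on $(-\infty,c]$ and $\beta=0$ on $[c+1,\infty)$. The field $X=\eta(R)\beta(E)V$, extended by $0$, has support in $S_{c+1}\cap\{R\ge\frac\delta2\}$, a compact set (Lemma 6) disjoint from $\mathrm{Conv}$. So $X$ is smooth, equivariant, compactly supported, and zero near $p^{\mathrm{reg}}$.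

**Step 2 (flow long enough).** Along the flow, $E$ and $R$ are nonincreasing; in particular $S_c$ is preserved in forward time. On the compact set $S_c\cap\{R\ge\delta\}$ we have $X=V$, so $dR(X)\le-\kappa$ there for some $\kappa>0$. Let $a$ be the flow at a time $t>\max_{S_c}R/\kappa$. An orbit starting in $S_c$ cannot keep $R\ge\delta$ up to time $t$, since $R$ would become negative. Once $R<\delta$, this persists. So $a(S_c)\subset S_c\cap\{R<\delta\}\subset N$. $\square$

## 5. Linear flows on convex polygons

On convex polygons the strategy from $n=4$ works. We need to know that $M_s$ from (3) preserves convexity and that $|c_1|>|c_{n-1}|$. For $n=4$ the latter is just positivity of the area, but for $n\ge5$ formula (1) has more terms, and Example 4 has $c_1=0$.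

**Lemma 9.** $M_s(\mathrm{Conv})\subset\mathrm{Conv}$ for $0\le s\le\frac14$.

*Proof.* **Step 1 (factor $M_s$ into two averaging maps).** For $s>0$ write $s=a(1-a)$ with $0<a\le\frac12$, and put $(P_ap)_j=(1-a)p_j+ap_{j+1}$, $(P_a'p)_j=(1-a)p_j+ap_{j-1}$. Then $P_a'P_a=\big((1-a)^2+a^2\big)I+a(1-a)(\text{shift}+\text{shift}^{-1})=I+a(1-a)\Delta=M_s$. So it suffices to show: *if $p\in\mathrm{Conv}$ and the $q_j$ are points in the open edges of $p$, one in each, listed in counterclockwise order, then $q\in\mathrm{Conv}$.* Let $B$ be the convex region bounded by $p$. The $q_j$ are distinct and in counterclockwise order on $\partial B$. We use repeatedly: if a chord of $B$ has a relative interior point on $\partial B$, then a supporting line there contains the chord, so the chord lies in $\partial B$.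

**Step 2 (the $q_j$ are not collinear).** The region $B$ has at least three sides (maximal segments in $\partial B$), and each contains some $q_j$ in its relative interior. But no line meets the relative interiors of three sides. A line containing a side meets $B$ only in that side. A line that meets the relative interior of a side otherwise enters the interior of $B$, and meets $\partial B$ in exactly two points.

**Step 3 (each edge of $q$ has all of $q$ on its left).** We claim
$$\text{all } q_k \text{ lie in the closed half-plane to the left of the directed line } q_jq_{j+1}. \tag{7}$$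
Put $x=q_j$, $y=q_{j+1}$. All $q_k$ lie on the counterclockwise arc of $\partial B$ from $y$ to $x$. If $[x,y]\not\subset\partial B$, its relative interior lies in the interior of $B$. Seen from a point of it, $\partial B$ is traversed counterclockwise with increasing angle. Measured from the direction $y-x$, $y$ is at angle $0$ and $x$ at angle $\pi$, so the arc from $y$ to $x$ is on the left. If $[x,y]\subset\partial B$, it is one of the two arcs of $\partial B$ between $x$ and $y$. It is not the counterclockwise arc from $y$ to $x$, since then all $q_k$ would be collinear. So it is the counterclockwise arc from $x$ to $y$, and $B$ lies on its left.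

**Step 4 (no other vertex lies on an edge of $q$).** We claim
$$q_k\notin[q_j,q_{j+1}]\quad\text{for } k\ne j,j+1. \tag{8}$$
Otherwise this chord has a relative interior point on $\partial B$, so it lies in $\partial B$. By Step 3 it is the counterclockwise arc from $q_j$ to $q_{j+1}$, and $q_k$ on it contradicts the cyclic order.

**Step 5 ($q$ is simple).** Suppose two distinct edges $e,f$ of $q$ share a point $x$ that is not a common vertex. If $x$ is an endpoint of exactly one of them, (8) is violated. Otherwise $x$ is relatively interior to both. By (7) $f$ lies on one side of the line of $e$, so $f$ lies on that line. Since the $q_j$ are distinct, $e$ and $f$ have different endpoint sets. Two such overlapping collinear segments have an endpoint of one in the relative interior of the other, violating (8).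

**Step 6 ($q$ is convex).** By (7) every edge lies on a supporting line of the convex hull of $q$, which has interior points by Step 2. So the Jordan curve $q$ is contained in the Jordan curve bounding the hull, hence equal to it, and it is traversed with the hull on the left. Thus $q\in\mathrm{Conv}$. $\square$

**Lemma 10.** If $p\in\mathrm{Conv}$, then $|c_1|>|c_{n-1}|$.

*Proof.* **Step 1 (project $p$ to a line and count sign changes).** Let $e_j=p_{j+1}-p_j$. From $\theta_i=\arg(-e_{i-1}/e_i)$, the argument increases from $e_{i-1}$ to $e_i$ by the turning angle $\pi-\theta_i\in[0,\pi)$ modulo $2\pi$, and the turning angles sum to $n\pi-(n-2)\pi=2\pi$. So the arguments $\alpha_j$ of $e_j$ can be chosen nondecreasing in $j\in\mathbb Z$ with $\alpha_{j+n}=\alpha_j+2\pi$. Fix $u=e^{i\beta}$ and put $x_j=\mathrm{Re}(\bar up_j)$, $d_j=x_{j+1}-x_j=|e_j|\cos(\alpha_j-\beta)$. By monotonicity of $\alpha_j$, the sets $\{d_j>0\}$ and $\{d_j<0\}$ are disjoint cyclic intervals of indices. They are nonempty, because $\sum d_j=0$ and $p$ is not contained in a line.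

**Step 2 (match the signs with a first harmonic).** Let $\{d_j>0\}=\{a,a+1,\dots,b\}$, $m=\frac{a+b}2$, and
$$\rho(x)=\cos\frac{2\pi(x-m)}n-\cos\frac{\pi(b-a+1)}n .$$
On the circle $\mathbb R/n\mathbb Z$ it vanishes exactly at the half-integers $a-\frac12$ and $b+\frac12$; it is positive on the arc between them containing $m$, and negative on the other. So $\rho>0$ on $\{d_j>0\}$, $\rho<0$ on $\{d_j<0\}$, and $\sum_jd_j\rho(j)>0$. As $\sum d_j=0$, the constant drops out: $\mathrm{Re}\big(e^{2\pi im/n}\sum_jd_j\omega^{-j}\big)>0$. Hence $\sum_jd_j\omega^{-j}\ne0$.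

**Step 3 (translate into $c_1$ and $c_{n-1}$).** Summing by parts, and using $x_j=\frac12(\bar up_j+u\overline{p_j})$,
$$\sum_jd_j\omega^{-j}=(\omega-1)\sum_jx_j\omega^{-j}=(\omega-1)\frac n2\left(\bar uc_1+u\,\overline{c_{n-1}}\right).$$
So $\bar uc_1+u\,\overline{c_{n-1}}\ne0$ for every unit $u$. If $|c_1|=|c_{n-1}|$, some $u$ would violate this: any $u$ if both vanish, and otherwise $u^2=-c_1/\overline{c_{n-1}}$. Hence $|c_1|\ne|c_{n-1}|$.

**Step 4 (decide which is larger, by smoothing and area).** Let $\mu_k=1-\frac12\sin^2\frac{\pi k}n$, the multipliers of $M_{1/8}$. They satisfy $\mu_1=\mu_{n-1}>\mu_k>0$ for $2\le k\le n-2$. By Lemma 9, $M_{1/8}^Np\in\mathrm{Conv}$ has positive area, so by (1) $\sum_k\mu_k^{2N}|c_k|^2\sin\frac{2\pi k}n>0$. Dividing by $\mu_1^{2N}$ and letting $N\to\infty$ leaves $(|c_1|^2-|c_{n-1}|^2)\sin\frac{2\pi}n\ge0$. With Step 3, $|c_1|>|c_{n-1}|$. $\square$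

**Proposition 11.** Let $Y\subset\mathrm{Conv}$ be compact. There is a $D_n$-equivariant diffeomorphism $b$ of $S(n)$, equal to the identity near $p^{\mathrm{reg}}$, with $b(Y)\subset U_\varepsilon$.

*Proof.* **Step 1 (the target of smoothing: affinely regular polygons).** Let $A=\{c_k=0\ (k\ne1,n-1),\ |c_1|>|c_{n-1}|\}$. Its elements are the images of $p^{\mathrm{reg}}$ under the real linear maps $\zeta\mapsto c_1\zeta+c_{n-1}\bar\zeta$, whose determinant $|c_1|^2-|c_{n-1}|^2$ is positive. So $A\subset\mathrm{Conv}\subset S(n)$. Let $G_t$ multiply $c_1$ by $e^t$ and fix the other $c_k$. On $A$ we have $|z|=|c_{n-1}/c_1|<1$, so $G_t(A)\subset A$ for $t\ge0$, and $G_{t_0}(A)\subset U_\varepsilon$ if $e^{-t_0}\le\varepsilon$. Fix such a $t_0$. The set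
$$O_A=\{x:\ G_tx\in S(n)\ \text{for all } t\in[0,t_0],\ G_{t_0}x\in U_\varepsilon\}$$
is open in $\mathbb{CP}^{n-2}$, by compactness of $[0,t_0]$, and contains $A$.

**Step 2 (smoothing brings $Y$ close to $A$).** By Lemma 10, $\Pi:[c_1:\dots:c_{n-1}]\mapsto[c_1:0:\dots:0:c_{n-1}]$ maps $Y$ to a compact subset of $A$. In the chart, where $Y$ is a compact set, $M_{1/8}^N$ fixes $z_1$ and multiplies the other $z_l$ by $(\mu_{n-l}/\mu_1)^N\to0$. So $M_{1/8}^N\to\Pi$ uniformly on $Y$, and $M_{1/8}^N(Y)\subset O_A$ for some $N$, which we fix.

**Step 3 (join the maps into one linear path along which $|z|$ never grows).** Put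
$$A_t=M_{(t-m)/8}M_{1/8}^m\quad(m\le t\le m+1,\ 0\le m<N),\qquad A_t=G_{t-N}M_{1/8}^N\quad(N\le t\le t_1:=N+t_0).$$
This is a continuous, piecewise smooth path of positive diagonal maps with $A_0=I$. By Lemma 9 and Step 2, $A_t(Y)\subset S(n)$ for all $t$ and $A_{t_1}(Y)\subset U_\varepsilon$. It is generated by the field $\Lambda_t=\mathrm{diag}(\lambda_k(t))$, where $\lambda_k$ is the logarithmic derivative of the $k$-th entry. On the first part,
$$\lambda_k=-\frac{\frac12\sin^2(\pi k/n)}{1-4s\sin^2(\pi k/n)},\qquad s=t-m\ \text{divided by }8,\quad s\in[0,\tfrac18],$$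
which decreases as $\sin^2(\pi k/n)$ grows, so it is largest for $k=1$. On the last part $\lambda_1=1$ and $\lambda_k=0$ for $k\ne1$. So always $\lambda_1\ge\lambda_k$. In the chart $\dot z_l=(\lambda_{n-l}-\lambda_1)z_l$, so $|z|$ is nonincreasing, and this remains true for $\chi\Lambda_t$ with any function $\chi\ge0$.

**Step 4 (cut off, to get a diffeomorphism of $S(n)$).** Diagonal maps need not preserve $S(n)$, so we localize. The set $W=\bigcup_{0\le t\le t_1}A_t(Y)\subset S(n)$ is compact. Choose a smooth $D_n$-invariant $\chi:S(n)\to[0,1]$ with compact support, $\chi=1$ on $W\setminus U_{\varepsilon/2}$ and $\chi=0$ on $\overline U_{\varepsilon/4}$. To get it, take a function that is $1$ on the compact set $D_nW\setminus U_{\varepsilon/2}$ and has compact support off $\overline U_{\varepsilon/4}$, and average it; $U_{\varepsilon/2}$ and $\overline U_{\varepsilon/4}$ are invariant. Let $b$ be the time-$t_1$ map of $\chi\Lambda_t$, i.e. the composition of the flows over the finitely many smooth pieces. Since real diagonal fields commute with $D_n$, it is an equivariant diffeomorphism of $S(n)$.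 It is the identity near $p^{\mathrm{reg}}$.

**Step 5 (the cut-off does no harm on $Y$).** Let $y\in Y$. If $A_ty$ never meets $\overline U_{\varepsilon/2}$, then $\chi=1$ along it, and $b(y)=A_{t_1}y\in U_\varepsilon$. Otherwise the trajectory of $y$ under $\chi\Lambda_t$ agrees with $A_ty$ until the first time in $\overline U_{\varepsilon/2}$, and afterwards it stays there because $|z|$ is nonincreasing. Again $b(y)\in U_\varepsilon$. $\square$

**Corollary 12.** For each compact $K\subset S(n)$ there is a $D_n$-equivariant diffeomorphism $h$ of $S(n)$, equal to the identity near $p^{\mathrm{reg}}$, with $h(K)\subset U_\varepsilon$.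

*Proof.* Let $K\subset S_c$. By Lemma 6, $Y=\mathrm{Conv}\cap S_c$ is compact. Take $b$ from Proposition 11, put $N=b^{-1}(U_\varepsilon)\supset Y$, take $a$ from Proposition 8 for this $N$, and let $h=b\circ a$. $\square$

## 6. An equivariant monotone union

Corollary 12 says that every compact set lies in a copy $h^{-1}(U_\varepsilon)$ of a ball. But $h$ depends on the compact set, and nothing makes these copies fit together. The remedy is to change a copy so that it swallows more while staying *unchanged* on a given smaller ball. This is possible because $h$ is the identity near $p^{\mathrm{reg}}$.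

Let $\mathbb B$ be the open unit ball and $\mathbb B_r$ the closed $r$-ball in $\mathbb C^{n-2}$, with the orthogonal $\Gamma$-action. Let $f_0:\mathbb B\to U_\varepsilon\subset S(n)$ be $z\mapsto\varepsilon z$ followed by the inverse of the chart; it is equivariant. Let $\mathcal F$ be the set of all embeddings $g\circ f_0$, with $g$ an equivariant diffeomorphism of $S(n)$.

**Lemma 13.** Given $f=gf_0\in\mathcal F$, $0<r<1$ and $K\subset S(n)$ compact, there is $f'\in\mathcal F$ with $f'=f$ on $\mathbb B_r$ and $K\subset f'(\mathbb B)$.

*Proof.* **Step 1 (a map that pulls a larger compact set into $f(\mathbb B)$).** Let $r<r'<1$ and $K'=K\cup f(\mathbb B_{r'})$. Take $h$ from Corollary 12 for the compact set $g^{-1}(K')$, and set $k=ghg^{-1}$. Then $k(K')\subset g(U_\varepsilon)=f(\mathbb B)$. Since $h=\mathrm{id}$ near $p^{\mathrm{reg}}$, $k=\mathrm{id}$ on $f(\mathbb B_\rho)$ for some $\rho\in(0,r)$.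

**Step 2 (a map that squeezes the protected ball into the region where $k$ is the identity).** Choose a smooth increasing diffeomorphism $\psi$ of $[0,1)$ with $\psi(x)=\frac\rho rx$ on $[0,r]$ and $\psi(x)=x$ for $x$ near or above $r'$. The radial diffeomorphism $z\mapsto\psi(|z|)z/|z|$ of $\mathbb B$ commutes with $\Gamma$. Conjugate it by $f$ and extend by the identity. The result $s$ is an equivariant diffeomorphism of $S(n)$ with $s(f(\mathbb B))=f(\mathbb B)$, $s(f(\mathbb B_r))\subset f(\mathbb B_\rho)$, and $s(K)\subset K'$, since $s$ moves only points of $f(\mathbb B_{r'})$, within this set.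

**Step 3 (conjugate).** Put $H=s^{-1}k^{-1}s$ and $f'=Hf=(Hg)f_0\in\mathcal F$. On $f(\mathbb B_r)$, $s$ takes values in $f(\mathbb B_\rho)$, where $k^{-1}=\mathrm{id}$. So $H=\mathrm{id}$ there and $f'=f$ on $\mathbb B_r$. Moreover $k\,s(K)\subset k(K')\subset f(\mathbb B)=s f(\mathbb B)$, that is, $K\subset s^{-1}k^{-1}sf(\mathbb B)=f'(\mathbb B)$. $\square$

*Proof of Theorem A.* Let $K_1\subset K_2\subset\cdots$ be compact sets with union $S(n)$. Start with $f_0\in\mathcal F$ and $r_0=\frac12$. Given $f_{i-1}$ and $r_{i-1}$, Lemma 13 gives $f_i\in\mathcal F$ with $f_i=f_{i-1}$ on $\mathbb B_{r_{i-1}}$ and $K_i\subset f_i(\mathbb B)$. By compactness we can choose $r_i\in(r_{i-1},1)$, also with $r_i>1-\frac1{i+1}$, so that $K_i\subset f_i(\mathbb B_{r_i})$. Then $r_i\uparrow1$, and $f:=f_i$ on $\mathbb B_{r_i}$ is well defined. It is an equivariant local diffeomorphism $\mathbb B\to S(n)$. It is injective, because any two points lie in a common $\mathbb B_{r_i}$. It is surjective, because $f(\mathbb B)\supset K_i$ for all $i$. So $f$ is an equivariant diffeomorphism. Composing with the radial diffeomorphism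 $\mathbb C^{n-2}\to\mathbb B$ inverse to $z\mapsto z/\sqrt{1-|z|^2}$ gives the first assertion. Hence $\mathcal M(n)=S(n)/D_n\cong\mathbb C^{n-2}/\Gamma$, and Lemma 1 with $G=\Gamma$ identifies this with $C(\mathbb S^{2n-5}/\Gamma)$. $\square$

## 7. Symmetric polygons, and points where $\mathcal M(n)$ is not a manifold

*Proof of Theorem B (1).* The equivariant diffeomorphism of Theorem A restricts to a diffeomorphism from the linear subspace $(\mathbb C^{n-2})^H$ onto $S(n)^H$, and Lemma 1 with $G=H$ gives $S(n)/H\cong C(\mathbb S^{2n-5}/H)$. It remains to compute the dimension.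

**Step 1 (the shifts in $H$).** They form $H_0=\langle\sigma^{n/m}\rangle$. By (2) its generator multiplies $c_k/c_1$ by $e^{2\pi i(k-1)/m}$, so $(\mathbb C^{n-2})^{H_0}$ is the complex coordinate subspace of those $k$ with $2\le k\le n-1$ and $k\equiv1$ mod $m$. If $m=1$, these are all $n-2$ values. If $m\ge2$, the residue class of $1$ has $\frac nm$ elements in $\{0,\dots,n-1\}$; it contains $1$ and does not contain $0$, so $\frac nm-1$ values remain. The complex dimension is $d_m$ and the real dimension is $2d_m$.

**Step 2 (the remaining elements).** If $H\ne H_0$, then $H=H_0\cup gH_0$ with $g$ antilinear and $g^2=1$, and $g$ normalizes $H_0$. So $g$ acts on $(\mathbb C^{n-2})^{H_0}$ as an antilinear involution. Its fixed space $(\mathbb C^{n-2})^H$ has real dimension $d_m$. $\square$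

*Example.* For $n=4$ and $H=\{1,\sigma^2\}$ we have $d_2=1$. Indeed $S(4)^H=\{c_2=0,\ |c_1|>|c_3|\}$, the space of parallelograms, is an open disk.

*Proof of Theorem B (2), $n=4$.* Here $\Sigma(z_1,z_2)=(-z_1,-iz_2)$ and $T(z_1,z_2)=(\bar z_1,-i\bar z_2)$. Conjugation by multiplication by $i$ fixes $\Sigma$ and turns $T$ into $(z_1,z_2)\mapsto(-\bar z_1,i\bar z_2)$, which is $\Sigma^{-1}\circ\kappa$ with $\kappa$ complex conjugation. So $\Gamma$ is conjugate to $\langle\Sigma,\kappa\rangle$. We divide in two stages. First, $\Sigma^2(z_1,z_2)=(z_1,-z_2)$, so $\mathbb C^2/\Sigma^2\cong\mathbb C^2$ via $(z_1,w)=(z_1,z_2^2)$. On this quotient $\Sigma$ acts by $(z_1,w)\mapsto(-z_1,-w)$ and $\kappa$ by conjugation. Writing $(z_1,w)=x+iy$ with $x,y\in\mathbb R^2$, the residual group consists of the maps $(x,y)\mapsto(\pm x,\pm y)$ with independent signs. So $\mathcal M(4)\cong(\mathbb R^2/\pm1)\times(\mathbb R^2/\pm1)\cong\mathbb R^4$, since squaring on $\mathbb R^2=\mathbb C$ gives $\mathbb R^2/\pm1\cong\mathbb R^2$. $\square$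

*Proof of Theorem B (2), $n\ge5$.* **Step 1 (find points with isotropy exactly $\langle T\rangle$).** Since $T$ is an antilinear involution, $F=\mathrm{Fix}(T)$ has real dimension $n-2$ and $\mathbb C^{n-2}=F\oplus iF$. In particular $F$ spans $\mathbb C^{n-2}$ over $\mathbb C$. Suppose $g\in\Gamma$ fixes $F$ pointwise. If $g$ is linear it is the identity; if it is antilinear, then $gT$ is linear, fixes $F$ pointwise and is the identity, so $g=T$. Thus for each of the finitely many $g\notin\langle T\rangle$ the fixed points of $g$ in $F$ form a proper subspace. So some $x\in F$ has isotropy exactly $\langle T\rangle$.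

**Step 2 (describe $\mathcal M(n)$ near the image of $x$).** The involution $T$ is $+1$ on $F$ and $-1$ on $iF$. Take the product of a small ball in $F$ around $x$ and a small ball in $iF$ around $0$; if it is small enough, it is disjoint from its images under all $g\notin\langle T\rangle$. Hence the image of $x$ has a neighborhood homeomorphic to
$$\mathbb R^{n-2}\times(\mathbb R^{n-2}/\pm1)\cong\mathbb R^{n-2}\times C(\mathbb{RP}^{n-3}),$$
using Lemma 1 with $G=\{\pm1\}$.

**Step 3 (detect the singularity by local homology).** For a polyhedron $L$ with cone point $v\in C(L)$, the relative Künneth theorem with $(\mathbb R^a,\mathbb R^a\setminus0)$ shows that the local homology of $\mathbb R^a\times C(L)$ at $(0,v)$ in degree $k$ is $H_{k-a}(C(L),C(L)\setminus v)\cong\tilde H_{k-a-1}(L)$, because $C(L)$ is contractible and $C(L)\setminus v\simeq L$. With $a=n-2$, $L=\mathbb{RP}^{n-3}$ and $k=n$ this is $\tilde H_1(\mathbb{RP}^{n-3};\mathbb Z)=\mathbb Z/2$, as $n-3\ge2$. In a topological manifold, local homology groups are $0$ or $\mathbb Z$. So $\mathcal M(n)$ is not a topological manifold. $\square$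

The condition $n\ge5$ enters only in this last group: for $n=4$ the link is $\mathbb{RP}^1$, a circle, with $\tilde H_1=\mathbb Z$, in agreement with $\mathcal M(4)\cong\mathbb R^4$.
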